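\title{Associated primes of the second local cohomology module over regular local rings of dimension at most five}

\begin{abstract}
Let $S$ be a regular local ring of dimension at most five, of any characteristic, $J$ an ideal and $M$ a finitely generated $S$-module. We prove that $H^2_J(M)$ has finitely many associated primes. It follows that $H^2_I(M)$ has finitely many associated primes for every ideal $I$ of a regular local ring $(R,\mathfrak m)$ of dimension six and every finitely generated module $M$ whose annihilator is not contained in $\mathfrak m^2$; this answers a question from a paper of Dosea and Miranda-Neto. The proof separates, on an \'etale neighborhood of a prime of height three, the branches of the support of $M$ on which $H^2_J$ vanishes from those on which it is governed by local duality. If $S$ contains a field or is unramified, finiteness holds in all degrees. An example of Katzman shows that the dimension bounds are sharp.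
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $R$ be a commutative Noetherian ring, $I$ an ideal and $M$ a finitely generated $R$-module. The local cohomology modules of $M$ with respect to $I$ are
\[
H^i_I(M)=\varinjlim_n\operatorname{Ext}^i_R(R/I^n,M),\qquad i\ge 0 .
\]
The module $H^0_I(M)=\Gamma_I(M)$ consists of the elements of $M$ killed by a power of $I$. For $i\ge 2$, $H^i_I(M)$ is the cohomology in degree $i-1$ of the sheaf $\widetilde M$ on the open set $\operatorname{Spec}R\setminus V(I)$. These modules need not be finitely generated: already $H^1_{(x)}(k[[x]])=k((x))/k[[x]]$ is not. One therefore asks for weaker finiteness properties. A prime $\mathfrak p$ is \emph{associated} to a module $W$ if $R/\mathfrak p$ embeds in $W$. The support of $W$ is the union of the sets $V(\mathfrak p)$ over $\mathfrak p\in\operatorname{Ass}_RW$, so a module with finitely many associated primes has closed support, just as a finitely generated module does.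

When is $\operatorname{Ass}_RH^i_I(M)$ finite? It is always finite for $i=0$ and $i=1$ (Corollary~\ref{cor:low}). It is finite for all $i$ if $R$ is local and $\dim R/I\le1$, because then $V(I)$ is a finite set. For $M=R$ a regular local ring that contains a field or is unramified, it is finite for all $i$ \cite{HS,L93,L00}. On the other hand, Katzman \cite{K} gave a hypersurface in six variables whose second local cohomology with respect to an ideal generated by two of the variables has infinitely many associated primes (Section~\ref{sec:sharp}). So degree $2$ is the first degree in which finiteness can fail, and over regular local rings of dimension $6$ it does fail without a restriction on $M$.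

Call an ideal $I$ \emph{height-unmixed} if all associated primes of $R/I$ have the same height. Let $(R,\mathfrak m)$ be a regular local ring of dimension $6$ containing a field, $M$ a finitely generated $R$-module and $I$ a proper ideal, and assume:
\begin{itemize}
\item[(i)] $\operatorname{Ann}_RM$ is not contained in any minimal prime of $I$;
\item[(ii)] $\operatorname{Ann}_RM\not\subset\mathfrak m^2$;
\item[(iii)] $I$ is height-unmixed.
\end{itemize}
Under (iii) the associated primes of $R/I$ are the minimal primes of $I$, so by prime avoidance (i) says that $\operatorname{Ann}_RM$ contains an $R/I$-regular element. Under these hypotheses it is known that $\operatorname{Ass}_RH^i_I(M)$ is finite for all $i\ne2$. The following question comes from the paper of Dosea and Miranda-Neto \cite{DM}.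

\begin{quote}
\emph{Under hypotheses (i)--(iii), is $\operatorname{Ass}_RH^2_I(M)$ finite?}
\end{quote}

Hypothesis (ii) says that $M$ is a module over a regular quotient $R/(f)$ of dimension $5$, one less than the dimension in which Katzman's example lives. The question thus asks whether the same phenomenon can occur in five variables. It cannot.

\begin{theorem}\label{thm:main}
Let $S$ be a regular local ring with $\dim S\le5$, of any characteristic (mixed and ramified allowed), let $J$ be any ideal of $S$, and let $M$ be any finitely generated $S$-module. Then $\operatorname{Ass}_SH^2_J(M)$ is finite.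
\end{theorem}

\begin{corollary}\label{cor:question}
Let $(R,\mathfrak m)$ be a regular local ring of dimension $6$, $M$ a finitely generated $R$-module with $\operatorname{Ann}_RM\not\subset\mathfrak m^2$, and $I$ any ideal. Then $\operatorname{Ass}_RH^2_I(M)$ is finite.
\end{corollary}

\begin{proof}
We may assume $M\ne0$. Choose $f\in\operatorname{Ann}_RM\setminus\mathfrak m^2$. Since $M\neq0$, $f$ is not a unit, so $f\in\mathfrak m\setminus\mathfrak m^2$ and $S=R/(f)$ is a regular local ring of dimension $5$. Now $M$ is an $S$-module, $H^2_I(M)=H^2_{IS}(M)$, and the associated primes of this module over $R$ are the preimages of its associated primes over $S$. Apply Theorem~\ref{thm:main}.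
\end{proof}

So the answer to the question is yes; of the three hypotheses only (ii) is needed, and in degree $2$ the field is not needed either. With the finiteness theorems for $H^j_J(S)$ cited above, the same tools treat all degrees. A regular local ring $(S,\mathfrak n)$ is \emph{unramified of mixed characteristic} if it has characteristic $0$, its residue field has characteristic $p>0$, and $p\notin\mathfrak n^2$.

\begin{theorem}\label{thm:all}
If, in Theorem~\ref{thm:main}, $S$ contains a field or is unramified of mixed characteristic, then $\operatorname{Ass}_SH^i_J(M)$ is finite for all $i$. Consequently, if $(R,\mathfrak m)$ is a regular local ring containing a field, $M$ is a finitely generated $R$-module, and $\operatorname{Ann}_RM$ contains $c$ elements of $\mathfrak m$ that are linearly independent in $\mathfrak m/\mathfrak m^2$, with $\dim R\le5+c$, then $\operatorname{Ass}_RH^i_I(M)$ is finite for all $i$ and all ideals $I$.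
\end{theorem}

The proof of Theorem~\ref{thm:main} treats the torsion-free quotient and the torsion submodule of $M$ separately. The torsion-free quotient is handled by standard facts about the first nonvanishing local cohomology module (Section~\ref{sec:main}). The torsion submodule is the heart of the matter: Section~\ref{sec:idea} locates the difficulty and resolves it by hand in two examples, Sections~\ref{sec:duality}--\ref{sec:branches} provide the three tools that the examples call for, and Section~\ref{sec:torsion} assembles them.

\section{Background on associated primes and local cohomology}\label{sec:background}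

All rings are commutative and Noetherian; modules are not assumed finitely generated unless this is said. We write $D(d)$ for the set of primes not containing $d$. Given a prime $Q$ of a ring $S$, \emph{shrinking} means replacing $S$ by $S_d$ for some $d\notin Q$, and all modules by their localizations. Finitely many successive shrinkings amount to one. If $X$ is finitely generated and $X_Q=0$, then $X=0$ after shrinking; in particular, an inclusion of ideals that holds in $S_Q$ holds after shrinking.

Let $A$ be a ring, $W$ an $A$-module, and $\mathfrak a$, $J=(a_1,\dots,a_m)$ ideals.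
\begin{itemize}
\item[(A1)] If $0\to W'\to W\to W''$ is exact, then $\operatorname{Ass}W\subset\operatorname{Ass}W'\cup\operatorname{Ass}W''$. A finitely generated module has finitely many associated primes.
\item[(A2)] For a multiplicative set $\Sigma$, the associated primes of $\Sigma^{-1}W$, over $A$ or over $\Sigma^{-1}A$, are the associated primes of $W$ that do not meet $\Sigma$.
\item[(A3)] $\operatorname{Ass}\operatorname{Hom}_A(A/\mathfrak a,W)=\operatorname{Ass}W\cap V(\mathfrak a)$. Indeed, $\operatorname{Hom}_A(A/\mathfrak a,W)$ is the submodule of elements killed by $\mathfrak a$, and a copy of $A/\mathfrak p$ in $W$ lies in it exactly when $\mathfrak a\subset\mathfrak p$.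
\item[(L1)] $H^i_J(W)$ is the $i$-th cohomology of $\check C\otimes_AW$, where $\check C$ is the \v Cech complex $0\to A\to\bigoplus_kA_{a_k}\to\dots\to A_{a_1\cdots a_m}\to0$ of flat modules. So $H^i_J$ vanishes for $i>m$ and commutes with direct sums. It depends only on $\sqrt J$, and $H^i_J(W)$ is \emph{$J$-torsion} (each element is killed by a power of $J$), hence supported in $V(J)$.
\item[(L2)] For a ring map $A\to A'$ and an $A'$-module $W'$, $H^i_J(W')=H^i_{JA'}(W')$. If $A'$ is flat over $A$, then $H^i_J(W)\otimes_AA'=H^i_{JA'}(W\otimes_AA')$, and for finitely generated $X$ we have $\operatorname{Hom}_A(X,W)\otimes_AA'=\operatorname{Hom}_{A'}(X\otimes_AA',W\otimes_AA')$ and $(\operatorname{Ann}_AX)A'=\operatorname{Ann}_{A'}(X\otimes_AA')$.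
\item[(L3)] $H^i_J(W)=0$ for $i>\dim A$.
\item[(L4)] If $J$ contains a $W$-regular sequence of length $i$, then $H^j_J(W)=0$ for $j<i$. A proper ideal $J$ of a regular local ring $S$ contains an $S$-regular sequence of length $\operatorname{ht}J$.
\item[(L5)] Let $U=\operatorname{Spec}A\setminus V(J)$. For $i\ge2$ there is an isomorphism of $A$-modules $H^i_J(W)\cong H^{i-1}(U,\widetilde W)$, and the right side is a module over $\Gamma(U,\mathcal O_U)$.
\item[(L6)] (Hartshorne--Lichtenbaum vanishing \cite[8.2.1]{BS}.) Let $A$ be local of dimension $n$, with completion $\widehat A$, and let $J$ be proper. Then $H^n_J(A)=0$ if and only if $\dim\widehat A/(J\widehat A+\mathfrak P)>0$ for every prime $\mathfrak P$ of $\widehat A$ with $\dim\widehat A/\mathfrak P=n$.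
\end{itemize}

\begin{lemma}\label{lem:ringtomodule}
If $H^i_J(A)=0$ for all $i\ge n$, then $H^i_J(W)=0$ for all $i\ge n$ and all $A$-modules $W$.
\end{lemma}

\begin{proof}
Descending induction on $i$, starting from (L1). If $H^{i+1}_J$ vanishes on all modules, then $H^i_J$ preserves surjections, so $H^i_J(W)$ is a quotient of $H^i_J$ of a free module, which is a direct sum of copies of $H^i_J(A)=0$.
\end{proof}

\begin{lemma}\label{lem:first}
Let $X$ be an $A$-module with $H^j_J(X)=0$ for $j<i$. Then $\operatorname{Hom}_A(A/J,H^i_J(X))\cong\operatorname{Ext}^i_A(A/J,X)$. If moreover $H^j_J(X)=0$ for $j>i$, then $\operatorname{Ext}^j_A(A/J,H^i_J(X))\cong\operatorname{Ext}^{i+j}_A(A/J,X)$ for all $j\ge0$.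
\end{lemma}

\begin{proof}
The functor $\Gamma_J$ takes injective modules to injective modules, and $\operatorname{Hom}_A(A/J,\Gamma_J(-))=\operatorname{Hom}_A(A/J,-)$. So there is a spectral sequence $\operatorname{Ext}^p_A(A/J,H^q_J(X))\Rightarrow\operatorname{Ext}^{p+q}_A(A/J,X)$. The rows $q<i$ vanish, which gives the first isomorphism; under the second hypothesis only the row $q=i$ remains.
\end{proof}

\begin{corollary}\label{cor:low}
Let $X$ be a finitely generated $A$-module. If $H^j_J(X)=0$ for $j<i$, then $\operatorname{Ass}H^i_J(X)$ is finite. The sets $\operatorname{Ass}H^0_J(X)$ and $\operatorname{Ass}H^1_J(X)$ are always finite.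
\end{corollary}

\begin{proof}
Since $H^i_J(X)$ is supported in $V(J)$, (A3) and Lemma~\ref{lem:first} identify its associated primes with those of the finitely generated module $\operatorname{Ext}^i_A(A/J,X)$. This includes $i=0$. For $i=1$, a $J$-torsion module has no higher local cohomology, so $H^1_J(X)=H^1_J(X/\Gamma_JX)$, and $H^0_J(X/\Gamma_JX)=0$.
\end{proof}

\section{Surfaces of primes and branches: the idea in two examples}\label{sec:idea}

In the spectrum of a local ring, a closed set of dimension at most $1$ is finite. Infinitely many associated primes therefore need room of dimension at least $2$. When the room has dimension exactly $2$, it suffices to control them on a dense open subset, because the complement is again finite.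

\begin{lemma}\label{lem:count}
Let $S$ be a local ring, $W$ an $S$-module, and $Z\subset\operatorname{Spec}S$ a closed set containing $\operatorname{Ass}W$. Suppose that each minimal element $Q$ of $Z$ satisfies one of the following:
\begin{itemize}
\item[(a)] $\dim S/Q\le1$;
\item[(b)] $\dim S/Q\le2$, and $\operatorname{Hom}_S(S/Q,W)_d$ is finitely generated over $S_d$ for some $d\in S\setminus Q$.
\end{itemize}
Then $\operatorname{Ass}W$ is finite.
\end{lemma}

\begin{proof}
The set $Z$ has finitely many minimal elements $Q$, so it suffices to show that each $\operatorname{Ass}W\cap V(Q)$ is finite. In a local ring of dimension at most $1$ every prime is minimal or maximal, so the spectrum is finite; this settles case (a). In case (b), the primes of $\operatorname{Ass}W\cap V(Q)$ not containing $d$ are, by (A3) and (A2), the associated primes of the finitely generated module $\operatorname{Hom}_S(S/Q,W)_d$. The remaining ones contain $Q+(d)$, and $S/(Q+(d))$ is a quotient of a domain of dimension at most $2$ by a nonzero element, so it is zero or local of dimension at most $1$.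
\end{proof}

Let $S$ be regular local, $N\neq0$ a finitely generated torsion module, $A=S/\operatorname{Ann}N$ and $T=H^2_J(N)$. At a prime $\mathfrak p$ of height at most $2$ we have $\dim A_{\mathfrak p}\le1$, so $T_{\mathfrak p}=0$ by (L3). We shall see that the support of $T$ lies in a \emph{closed} set all of whose primes have height at least $3$. If $\dim S\le4$, case (a) of Lemma~\ref{lem:count} then finishes the argument. If $\dim S=5$, a prime $Q$ of height $3$ has $\dim S/Q=2$, and we must verify (b). What makes this possible is that $\dim A_Q=2$: at $Q$, the module $H^2_J$ is the top local cohomology, and (L6) says which branches of $A_Q$ contribute to it.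

\begin{example}\label{ex:planes}
Let $B=k[[s,t]]$, $S=B[[x,y,z]]$, $N=A=S/(xy)$, $J=(y,z)$ and $Q=(x,y,z)$, so that $S/Q=B$. The ring $A_Q$ has two branches, $x=0$ and $y=0$. On the branch $y=0$ the ideal $J$ becomes $(z)$ and cuts out a curve; on the branch $x=0$ it cuts out only the point $Q$. Consider
\[
0\to xA\to A\to S/(x)\to0,\qquad xA\cong S/(y).
\]
On $S/(y)$ the ideal $J$ is principal, so $H^i_J(xA)=0$ for $i\ge2$ by (L1) and (L2). Therefore
\[
T=H^2_J(A)\cong H^2_{(y,z)}(B[[y,z]])=\bigoplus_{a,b\ge1}B\,y^{-a}z^{-b},
\]
which is also $H^2_Q(S/(x))$. The elements killed by $Q$ form the submodule $B\,y^{-1}z^{-1}\cong S/Q$. So $\operatorname{Hom}_S(S/Q,T)$ is finitely generated and, $T$ being $Q$-torsion, $\operatorname{Ass}T=\{Q\}$ by (A3), although the support $V(Q)$ of $T$ is infinite.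
\end{example}

In Example~\ref{ex:planes} the branches are given by minimal primes of $A$. But (L6) refers to primes of the completion of $A_Q$, and these may not be visible in $A_Q$, even when $S$ is complete.

\begin{example}\label{ex:node}
Let $\operatorname{char}k\ne2$, $S=k[[x,y,z,s]]$, $Q=(x,y,z)$, and
\[
g=y^2-x^2(s^2+x),\qquad A=S/(g),\qquad J=\bigl(x-z(z+2s),\;y-(z+s)x\bigr).
\]
The element $s^2+x$ has order $1$, so it is not a square in the normal domain $D=k[[x,z,s]]$ or in its fraction field; hence $A=D[y]/(g)$ is a domain. We have $S/J\cong k[[z,s]]$, and $g\in J$ because $s^2+x\equiv(z+s)^2$ modulo $J$. Thus $A_Q$ is a two-dimensional domain in which $J$ cuts out a curve. Nevertheless $H^2_J(A)_Q\ne0$.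

To see this, adjoin a square root: let $S'=S[w,w^{-1}]/(w^2-s^2-x)$, a domain, \'etale over $S$ because $2w$ is invertible. The prime $Q'=(x,y,z,w-s)$ lies over $Q$ and has the same residue field $k((s))$. Now $g=(y-xw)(y+xw)$. Invert $d'=(w+z+s)(z+2s)$, whose image $4s^2$ in $S'/Q'$ is nonzero. On the branch $y=xw$ the generators of $J$ become
\[
w^2-(z+s)^2=(w-z-s)(w+z+s)\quad\text{and}\quad x(w-z-s),
\]
so $J$ becomes the principal ideal $(w-z-s)$. On the branch $y=-xw$ the second generator is $-x(w+z+s)$, so $x\in J$; then $z(z+2s)\in J$ gives $z\in J$, and $J$ becomes $(x,z)$. With $A'=S'_{d'}/(g)$ and $L=S'_{d'}/(y+xw)$, the sequence $0\to(y+xw)A'\to A'\to L\to0$, in which $(y+xw)A'\cong S'_{d'}/(y-xw)$, gives $H^2_J(A')\cong H^2_{(x,z)}(L)$ as before. Modulo $(x,y,z)$ we have $(w-s)(w+s)=0$ with $w+s$ a unit of $S'_{d'}/(x,y,z)$, so $(x,y,z)S'_{d'}=Q'S'_{d'}$. Hence $L_{Q'}$ is a regular local ring of dimension $2$ with maximal ideal $(x,z)$, and $H^2_{(x,z)}(L_{Q'})\neq0$ by (L4) and Lemma~\ref{lem:first}. By (L2), $H^2_J(A)_Q\ne0$.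
\end{example}

The examples dictate the plan for verifying (b). Pass to an \'etale neighborhood of $Q$ on which the branches separate (Section~\ref{sec:branches}). Cut $N$ into a submodule living on the branches where $J$ defines a curve, and a quotient $L$ living on the branches where $J$ defines only $Q$. The submodule has no $H^2_J$, so $H^2_J(N)$ embeds in $H^2_J(L)=H^2_Q(L)$.

One difficulty is hidden in the examples, where explicit denominators were available. The general argument gives information at the prime $Q$, while (b) asks for information on a neighborhood $D(d)$, and for modules that are not finitely generated nothing spreads out automatically: over a domain $B$, the module $\bigoplus_{\mathfrak p\ne0}B/\mathfrak p$ vanishes at the prime $0$, yet every nonzero prime is associated to it. So we need two spreading-out results, one for the finite generation of $\operatorname{Hom}(S/Q,H^2_Q(L))$ (Section~\ref{sec:duality}) and one for the vanishing of $H^2_J$ (Section~\ref{sec:open}).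

\section{Local duality along a prime}\label{sec:duality}

In the examples $L$ had depth $2$ along $Q$, and Lemma~\ref{lem:first} would have sufficed. For general $L$ the modules $H^0_Q(L)$ and $H^1_Q(L)$ need not vanish, and we use duality instead. If $(S,Q)$ is a regular local ring of dimension $h$, then $H=H^h_Q(S)$ is the injective hull of the residue field, and local duality reads $H^i_Q(L)\cong\operatorname{Hom}_S(\operatorname{Ext}^{h-i}_S(L,S),H)$. For a prime $Q$ that is not maximal, $H$ need not be injective. The point of the proof below is that, after shrinking, $H$ behaves like an injective module with respect to the finitely many modules $\operatorname{Ext}^p_S(L,S)$, and the same formula holds.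

\begin{lemma}\label{lem:duality}
Let $S$ be a regular ring of finite dimension, $Q$ a prime, and $L$ a finitely generated $S$-module. There is $d\in S\setminus Q$ such that $\operatorname{Hom}_S(S/Q,H^i_Q(L))_d$ is a finitely generated $S_d$-module for all $i$.
\end{lemma}

\begin{proof}
Shrinking preserves the hypotheses, and by (L2) the module in question is compatible with it. Put $h=\operatorname{ht}Q$ and $B=S/Q$, a domain.

\emph{Step 1: the module $H$.} Since $S_Q$ is regular of dimension $h$, there are $x_1,\dots,x_h\in Q$ that generate $QS_Q$, and they form a regular sequence in $S_Q$. Let $K_\bullet$ be the Koszul complex of $S$ on $x_1,\dots,x_h$. The finitely generated modules $Q/(x_1,\dots,x_h)$ and $H_j(K_\bullet)$, $j>0$, vanish at $Q$. After shrinking, $Q=(x_1,\dots,x_h)$ and $K_\bullet$ is a free resolution of $B$. At a prime $\mathfrak p\supset Q$ the acyclicity of the Koszul complex means that $x_1,\dots,x_h$ is a regular sequence in $S_{\mathfrak p}$. By (L4) and (L1), $H^j_Q(S)=0$ for $j\ne h$. Put $H=H^h_Q(S)$. The Koszul complex is self-dual, so $\operatorname{Ext}^k_S(B,S)\cong H_{h-k}(K_\bullet)$, and Lemma~\ref{lem:first} gives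
\begin{equation}\label{eq:ext}
\operatorname{Ext}^j_S(B,H)\cong\operatorname{Ext}^{j+h}_S(B,S)\cong\begin{cases}B&j=0,\\0&j>0.\end{cases}
\end{equation}

\emph{Step 2: $H^i_Q(L)$ in terms of $H$.} A regular ring of finite dimension has finite global dimension, so $L$ has a finite resolution $F_\bullet$ by finitely generated projective modules. Let $\check C$ be the \v Cech complex on $x_1,\dots,x_h$. Its cohomology is $H$, in the top degree $h$, so the projection $\check C\to H[-h]$ is a quasi-isomorphism. As $\check C$ and $F_\bullet$ are bounded complexes of flat modules, both maps $\check C\otimes L\leftarrow\check C\otimes F_\bullet\to H[-h]\otimes F_\bullet$ are quasi-isomorphisms. Put $G^p=\operatorname{Hom}_S(F_p,S)$ and $N_p=H^p(G^\bullet)=\operatorname{Ext}^p_S(L,S)$. Since $F_p\otimes H\cong\operatorname{Hom}_S(G^p,H)$ naturally in $F_p$, we obtain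
\begin{equation}\label{eq:complex}
H^i_Q(L)\cong H_{h-i}\bigl(\operatorname{Hom}_S(G^\bullet,H)\bigr).
\end{equation}

\emph{Step 3: $\operatorname{Ext}^j_S(N_p,H)=0$ for $j>0$, after shrinking.} Let $\mathcal C$ be the class of $S$-modules $X$ with $\operatorname{Ext}^j_S(X,H)=0$ for all $j>0$. By the long exact sequence, in $0\to X'\to X\to X''\to0$ we have $X\in\mathcal C$ if $X',X''\in\mathcal C$, and $X'\in\mathcal C$ if $X,X''\in\mathcal C$. By \eqref{eq:ext}, $\mathcal C$ contains every direct summand of $B^r$. It is therefore natural to filter $N_p$ by the submodules $Q^nN_p$ and to ask that all quotients $Q^nN_p/Q^{n+1}N_p$ be projective over $B$. These are infinitely many conditions, but a single shrinking achieves them. Generic freeness \cite[Theorem 24.1]{Mat} states that a finitely generated module over a finitely generated algebra over a Noetherian domain $B$ becomes $B$-free after inverting one nonzero element of $B$. Apply it to $\operatorname{gr}_Q(N_p)=\bigoplus_nQ^nN_p/Q^{n+1}N_p$ as a module over $\operatorname{gr}_Q(S)$, for the finitely many $p$ with $N_p\ne0$. After shrinking, which preserves \eqref{eq:ext} and \eqref{eq:complex},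 each $Q^nN_p/Q^{n+1}N_p$ is a finitely generated direct summand of a free $B$-module, hence a summand of some $B^r$. By induction on $n$, $N_p/Q^nN_p\in\mathcal C$ for all $n$.

The injective hull of a $Q$-torsion module is $Q$-torsion, so $H$ has a resolution $E^\bullet$ by $Q$-torsion injective modules. A map from the finitely generated module $N_p$ to a $Q$-torsion module is killed by a power of $Q$, so $\operatorname{Hom}_S(N_p,E^\bullet)=\varinjlim_n\operatorname{Hom}_S(N_p/Q^nN_p,E^\bullet)$. Direct limits are exact; hence $\operatorname{Ext}^j_S(N_p,H)=\varinjlim_n\operatorname{Ext}^j_S(N_p/Q^nN_p,H)=0$ for $j>0$.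

\emph{Step 4: the duality formula.} Let $Z^p$ and $Y^p$ be the cocycles and coboundaries in $G^p$, so that
\[
0\to Y^p\to Z^p\to N_p\to0,\qquad0\to Z^p\to G^p\to Y^{p+1}\to0
\]
are exact. The $G^p$ are projective, so they lie in $\mathcal C$, and they vanish for large $p$. Descending induction on $p$ along the two sequences shows that all $Z^p$ and $Y^p$ lie in $\mathcal C$. Hence every map $Y^p\to H$ extends to $Z^p$, and every map $Z^p\to H$ extends to $G^p$. In $\operatorname{Hom}_S(G^\bullet,H)$ the cycles in degree $p$ are the maps $G^p\to H$ vanishing on $Y^p$. The boundaries are the maps that factor through $G^{p+1}$, and by the extension property these are the maps that factor through $Y^{p+1}$, that is, vanish on $Z^p$. Restriction to $Z^p$ identifies the quotient with $\operatorname{Hom}_S(N_p,H)$. By \eqref{eq:complex},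
\[
H^i_Q(L)\cong\operatorname{Hom}_S(N_{h-i},H).
\]
With $N=N_{h-i}$, adjunction and \eqref{eq:ext} give
\[
\operatorname{Hom}_S(B,\operatorname{Hom}_S(N,H))=\operatorname{Hom}_B(N/QN,\operatorname{Hom}_S(B,H))\cong\operatorname{Hom}_B(N/QN,B),
\]
which is finitely generated.
\end{proof}

\section{Vanishing in degrees at least two is an open condition}\label{sec:open}

The vanishing of $H^i_J$ for all $i\ge2$ can be expressed by a single equation among finitely many sections on the complement of $V(J)$, and such an equation spreads out.

\begin{lemma}\label{lem:open}
Let $A$ be a ring, $J$ an ideal, and $\mathfrak p$ a prime with $H^i_J(A_{\mathfrak p})=0$ for all $i\ge2$. Then there is $d\in A\setminus\mathfrak p$ such that $H^i_J(W)=0$ for all $i\ge2$ and all $A_d$-modules $W$.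
\end{lemma}

\begin{proof}
Let $J=(a_1,\dots,a_m)$ and $U=\operatorname{Spec}A\setminus V(J)$, and let $U_{\mathfrak p}$ and $U_d$ be the corresponding open subsets of $\operatorname{Spec}A_{\mathfrak p}$ and $\operatorname{Spec}A_d$. Let $K$ be the kernel of the map $A_{\mathfrak p}^m\to A_{\mathfrak p}$, $e_k\mapsto a_k$. At each point of $U_{\mathfrak p}$ some $a_k$ is invertible, so $0\to\widetilde K\to\mathcal O^m\to\mathcal O\to0$ is exact on $U_{\mathfrak p}$. By (L5) and Lemma~\ref{lem:ringtomodule} for the ring $A_{\mathfrak p}$, we have $H^1(U_{\mathfrak p},\widetilde K)\cong H^2_J(K)=0$. So $\Gamma(U_{\mathfrak p},\mathcal O)^m\to\Gamma(U_{\mathfrak p},\mathcal O)$ is surjective: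
\[
1=\sum_ka_ks_k\quad\text{with }s_k\in\Gamma(U_{\mathfrak p},\mathcal O).
\]
The ring $\Gamma(U,\mathcal O)$ is the kernel of $\bigoplus_kA_{a_k}\to\bigoplus_{k<l}A_{a_ka_l}$, so its formation commutes with localization: $\Gamma(U_{\mathfrak p},\mathcal O)=\Gamma(U,\mathcal O)_{\mathfrak p}$ and $\Gamma(U_d,\mathcal O)=\Gamma(U,\mathcal O)_d$. Choosing a common denominator for the $s_k$, and multiplying it by an element outside $\mathfrak p$ that kills the difference of the two sides, we find $d\notin\mathfrak p$ such that the relation holds in $\Gamma:=\Gamma(U_d,\mathcal O)$. Thus $J\Gamma=\Gamma$, and so $J^n\Gamma=\Gamma$ for all $n$.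

Let $W$ be an $A_d$-module, $i\ge2$, and $z\in H^i_J(W)\cong H^{i-1}(U_d,\widetilde W)$. This is a $\Gamma$-module by (L5), and $J^nz=0$ for some $n$. Since $1\in J^n\Gamma$, we get $z=0$.
\end{proof}

\section{Separating the branches}\label{sec:branches}

By (L6), the relevant branches of $A_Q$ are primes of its completion. We cannot work over the completion itself, because we must return to a neighborhood of $Q$. The henselization is the right intermediate ring: it is a limit of \'etale neighborhoods, so finitely many data descend from it, and for excellent rings its primes remain prime in the completion. We recall what is needed.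

A ring map $S\to S'$ is \emph{\'etale} if it is flat and of finite presentation and, for every prime $Q'$ of $S'$ with contraction $Q$, one has $QS'_{Q'}=Q'S'_{Q'}$ with a finite separable residue field extension. Then $\operatorname{ht}Q'=\operatorname{ht}Q$, so $\dim S'\le\dim S$; the ring $S'$ is regular if $S$ is; and $\operatorname{Spec}S'\to\operatorname{Spec}S$ is an open map. An \emph{\'etale neighborhood} of $(S,Q)$ is a pair $(S',Q')$ with $S'$ \'etale over $S$ and $Q'$ a prime over $Q$ with the same residue field.

A local ring $E$ is \emph{henselian} if every finite $E$-algebra is a finite product of local rings (this is one of the equivalent forms of Hensel's lemma); quotients of henselian rings are henselian. The \'etale neighborhoods of $(S,Q)$ form a filtered system, and the colimit of the rings $S'$ is the \emph{henselization} $S^h$ of $S_Q$. It is a Noetherian henselian local ring with maximal ideal $QS^h$ and $\dim S^h=\dim S_Q$; each map $S'_{Q'}\to S^h$ is faithfully flat; and for an ideal $\mathfrak a\subset Q$, the ring $S^h/\mathfrak aS^h$ is the henselization of $S_Q/\mathfrak aS_Q$.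

A ring is \emph{excellent} if it is universally catenary, the formal fibers of its local rings are geometrically regular, and the regular locus of every finitely generated algebra over it is open. We use only the following. Complete local rings are excellent; localizations of excellent rings and finitely generated algebras over them are excellent; the normalization of an excellent domain is a finite module over it; the completion of an excellent normal local ring is normal; and the henselization of an excellent local ring is excellent \cite[18.7.6]{EGA}.

\begin{lemma}\label{lem:domain}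
If $E$ is an excellent henselian local domain, then its completion $\widehat E$ is a domain.
\end{lemma}

\begin{proof}
The normalization $\overline E$ is finite over $E$, hence a finite product of local rings; being a domain, it is local. It is normal and excellent, so its completion, which is $\overline E\otimes_E\widehat E$ because $\overline E$ is finite over $E$ and local, is a normal local ring, hence a domain. Since $\widehat E$ is flat over $E$, the inclusion $E\subset\overline E$ gives $\widehat E\subset\overline E\otimes_E\widehat E$.
\end{proof}

The next lemma produces the ideal that played the role of $(x)$ in Example~\ref{ex:planes} and of $(y+xw)$ in Example~\ref{ex:node}. A power is needed because the ring may fail to be reduced.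

\begin{lemma}\label{lem:split}
Let $(E,\mathfrak n)$ be an excellent henselian local ring of dimension $2$ and $J$ a proper ideal. There is an ideal $\mathfrak c$ of $E$ such that
\begin{itemize}
\item[(a)] $J+\mathfrak c$ contains a power of $\mathfrak n$;
\item[(b)] $H^i_J\bigl(E/(0:\mathfrak c)\bigr)=0$ for all $i\ge2$.
\end{itemize}
\end{lemma}

\begin{proof}
Call a minimal prime $\mathfrak q$ of $E$ \emph{bad} if $\dim E/\mathfrak q=2$ and $\dim E/(J+\mathfrak q)=0$. Let $\mathfrak b$ be the intersection of the bad primes, with $\mathfrak b=E$ if there are none. If $\mathfrak q$ is bad, no other minimal prime is contained in $\mathfrak q$, so $\mathfrak bE_{\mathfrak q}=\mathfrak qE_{\mathfrak q}$, and this ideal is nilpotent because $\mathfrak q$ is minimal. Choose $n\ge1$ such that $\mathfrak c=\mathfrak b^n$ satisfies $\mathfrak c_{\mathfrak q}=0$ for all bad $\mathfrak q$.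

(a) The set $V(J+\mathfrak c)$ is the union of the sets $V(J+\mathfrak q)$ over the bad primes, and each of these is $\{\mathfrak n\}$.

(b) Put $E_1=E/(0:\mathfrak c)$. By (L3) only the case $i=2$, $\dim E_1=2$ needs proof. By (L6) it suffices to show $\dim\widehat E/(J\widehat E+\mathfrak P)>0$ for every prime $\mathfrak P$ of $\widehat E$ that contains $(0:\mathfrak c)\widehat E$ and has $\dim\widehat E/\mathfrak P=2$. Let $\mathfrak q=\mathfrak P\cap E$. Then
\[
\dim E/\mathfrak q=\dim\widehat E/\mathfrak q\widehat E\ge\dim\widehat E/\mathfrak P=2=\dim E,
\]
so $\mathfrak q$ is a minimal prime with $\dim E/\mathfrak q=2$. It contains the annihilator of the finitely generated module $\mathfrak c$, so $\mathfrak c_{\mathfrak q}\ne0$ and $\mathfrak q$ is not bad. Hence $\dim E/(J+\mathfrak q)>0$. By Lemma~\ref{lem:domain} applied to $E/\mathfrak q$, the ring $\widehat E/\mathfrak q\widehat E$ is a domain. It has dimension $2$ and surjects onto $\widehat E/\mathfrak P$, also of dimension $2$, so $\mathfrak P=\mathfrak q\widehat E$. Therefore $\dim\widehat E/(J\widehat E+\mathfrak P)=\dim E/(J+\mathfrak q)>0$.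
\end{proof}

The henselian hypothesis cannot be omitted. For the domain $E=A_Q$ of Example~\ref{ex:node}, condition (a) forces $\mathfrak c\neq0$, so $(0:\mathfrak c)=0$, and (b) would say $H^2_J(A_Q)=0$.

\section{Torsion modules}\label{sec:torsion}

\begin{proposition}\label{prop:generic}
Let $S$ be a complete regular local ring, $J$ an ideal, $N$ a finitely generated $S$-module, $A=S/\operatorname{Ann}N$ and $T=H^2_J(N)$. Let $Q$ be a prime of $S$ containing $J+\operatorname{Ann}N$ with $\dim A_Q=2$. Then there is $d\in S\setminus Q$ such that $\operatorname{Hom}_S(S/Q,T)_d$ is finitely generated over $S_d$.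
\end{proposition}

\begin{proof}
\emph{The henselization.} Let $S^h$ be the henselization of $S_Q$ and $A^h=A\otimes_SS^h$, the henselization of $A_Q$. Since $S$ is complete, $A$ is complete, so $A_Q$ and $A^h$ are excellent; this is the only use of completeness. Also $\dim A^h=2$, and $JA^h$ is proper because $J\subset Q$. Let $\mathfrak c\subset A^h$ be the ideal given by Lemma~\ref{lem:split}.

\emph{Descent to an \'etale neighborhood.} The ring $A^h$ is the filtered colimit of the rings $A\otimes_SS'$ over the \'etale neighborhoods $(S',Q')$ of $(S,Q)$, and $\mathfrak c$ is finitely generated. So for some $(S',Q')$ there is an ideal $\mathfrak c'$ of $A'=A\otimes_SS'$ with $\mathfrak c'A^h=\mathfrak c$. The kernel $(\operatorname{Ann}N)S'$ of $S'\to A'$ lies in $Q'$, so $Q'A'$ is a prime of $A'$, and $A'_{Q'}\to A^h$ is faithfully flat, being a base change of $S'_{Q'}\to S^h$. Put $N'=N\otimes_SS'$, an $A'$-module, and $L=N'/\mathfrak c'N'$. We claim that there is $d'\in S'\setminus Q'$ with the four properties below. Each persists when $d'$ is replaced by a multiple outside $Q'$, so we may establish them one at a time and take the product.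

\begin{itemize}
\item[(1)] $H^2_J(\mathfrak c'N')_{d'}=0$. The module $\mathfrak c'N'$ is a module over $A''=A'/(0:\mathfrak c')$. If $(0:\mathfrak c')\not\subset Q'A'$, let $d'$ be a lift of an element of $(0:\mathfrak c')$ outside $Q'A'$; then $(\mathfrak c'N')_{d'}=0$. Otherwise $Q'A''$ is a prime of $A''$. By (L2), $(0:\mathfrak c')A^h=(0:\mathfrak c)$ and $H^i_J(A''_{Q'})\otimes_{A'_{Q'}}A^h=H^i_J(A^h/(0:\mathfrak c))$, which is zero for $i\ge2$ by Lemma~\ref{lem:split}(b). By faithful flatness $H^i_J(A''_{Q'})=0$ for $i\ge2$, and Lemma~\ref{lem:open} applied to $A''$ provides $d'$.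
\item[(2)] $H^2_J(L)_{d'}=H^2_{Q'}(L)_{d'}$. The maximal ideal of $A^h$ is $Q'A^h$, so Lemma~\ref{lem:split}(a) gives $Q'^mA^h\subset(JA'+\mathfrak c')A^h$ for some $m$. By faithful flatness the inclusion $Q'^mA'\subset JA'+\mathfrak c'$ holds after localizing at $Q'$, hence after inverting some $d'\notin Q'$. Also $JS'\subset Q'$. So $J$ and $Q'$ generate ideals with the same radical in $(A'/\mathfrak c')_{d'}$, and $L_{d'}$ is a module over this ring; apply (L1) and (L2).
\item[(3)] $\operatorname{Hom}_{S'}(S'/Q',H^2_{Q'}(L))_{d'}$ is finitely generated over $S'_{d'}$. The ring $S'$ is regular of dimension at most $\dim S$, so Lemma~\ref{lem:duality} applies to $S'$, $Q'$ and $L$.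
\item[(4)] $QS'_{d'}=Q'S'_{d'}$. Since $S'$ is \'etale over $S$, the finitely generated module $Q'/QS'$ vanishes at $Q'$.
\end{itemize}

By (1), the exact sequence $H^2_J(\mathfrak c'N')\to H^2_J(N')\to H^2_J(L)$ gives an injection $H^2_J(N')_{d'}\hookrightarrow H^2_J(L)_{d'}$. Put $X=\operatorname{Hom}_S(S/Q,T)$. By (L2), (4) and (2),
\[
X\otimes_SS'_{d'}=\operatorname{Hom}_{S'}(S'/Q',H^2_J(N'))_{d'}\subset\operatorname{Hom}_{S'}(S'/Q',H^2_{Q'}(L))_{d'},
\]
so $X\otimes_SS'_{d'}$ is finitely generated over $S'_{d'}$ by (3).

\emph{Descent to $S$.} The image of $\operatorname{Spec}S'_{d'}\to\operatorname{Spec}S$ is open and contains $Q$, so it contains $D(d)$ for some $d\in S\setminus Q$. The map $S_d\to S'_{d'd}$ is flat and surjective on spectra, hence faithfully flat. The module $X_d\otimes_{S_d}S'_{d'd}$ is finitely generated, and its generators involve finitely many elements of $X_d$. If $X_0\subset X_d$ is the submodule these elements generate, then $(X_d/X_0)\otimes_{S_d}S'_{d'd}=0$, so $X_d=X_0$.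
\end{proof}

In the proof of Theorem~\ref{thm:main}, the torsion submodule $N$ of $M$ contributes to $H^2_J(M)$ not $H^2_J(N)$ itself but a quotient of it by a finitely generated submodule. Finiteness of $\operatorname{Ass}$ does not formally pass to quotients, but condition (b) of Lemma~\ref{lem:count} passes to quotients of this kind. We build this into the statement.

\begin{proposition}\label{prop:torsion}
Let $S$ be a complete regular local ring with $\dim S\le5$, $J$ an ideal, $N$ a finitely generated torsion $S$-module, and $K$ a finitely generated submodule of $T=H^2_J(N)$. Then $\operatorname{Ass}_S(T/K)$ is finite.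
\end{proposition}

\begin{proof}
Assume $N\ne0$ and put $A=S/\operatorname{Ann}N$. Since $S$ is a domain and $N$ is finitely generated and torsion, $\operatorname{Ann}N\ne0$. Let
\[
C=\{\mathfrak p\in\operatorname{Spec}A:\ H^i_J(A_{\mathfrak p})\ne0\text{ for some }i\ge2\}\subset\operatorname{Spec}A\subset\operatorname{Spec}S .
\]
By Lemma~\ref{lem:open} the complement of $C$ in $\operatorname{Spec}A$ is open, so $C$ is closed. If $\mathfrak p\not\supset\operatorname{Ann}N$, then $N_{\mathfrak p}=0$ and $T_{\mathfrak p}=0$. If $\mathfrak p\supset\operatorname{Ann}N$ and $\mathfrak p\notin C$, then $T_{\mathfrak p}=H^2_J(N_{\mathfrak p})=0$ by Lemma~\ref{lem:ringtomodule}, because $N_{\mathfrak p}$ is an $A_{\mathfrak p}$-module. Hence $\operatorname{Ass}(T/K)\subset\operatorname{Supp}T\subset C$, and we check the hypotheses of Lemma~\ref{lem:count} for $W=T/K$ and $Z=C$.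

Let $Q$ be a minimal element of $C$. The ring $A_Q$ is a quotient of the domain $S_Q$ by a nonzero ideal, and $\dim A_Q\ge2$ by (L3), so
\[
2\le\dim A_Q\le\operatorname{ht}Q-1 .
\]
In particular $\operatorname{ht}Q\ge3$. If $\operatorname{ht}Q\ge4$, then $\dim S/Q\le5-4=1$, which is case (a). If $\operatorname{ht}Q=3$, then $\dim S/Q\le2$ and $\dim A_Q=2$, and $J\subset Q$ by (L1). Proposition~\ref{prop:generic} gives $d\notin Q$ with $\operatorname{Hom}_S(S/Q,T)_d$ finitely generated. In the exact sequence
\[
\operatorname{Hom}_S(S/Q,T)_d\to\operatorname{Hom}_S(S/Q,T/K)_d\to\operatorname{Ext}^1_S(S/Q,K)_d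
\]
both outer modules are finitely generated, hence so is the middle one. This is case (b).
\end{proof}

The bound $\dim S\le5$ entered only in the last paragraph, and it will not be used again in the proof of Theorem~\ref{thm:main}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\emph{Reduction to complete $S$.} Let $W=H^2_J(M)$, so that $W\otimes_S\widehat S=H^2_{J\widehat S}(\widehat M)$. By \cite[Theorem 23.2]{Mat}, which holds for arbitrary modules, $\operatorname{Ass}_{\widehat S}(W\otimes_S\widehat S)$ is the union of the sets $\operatorname{Ass}_{\widehat S}(\widehat S/\mathfrak p\widehat S)$ over $\mathfrak p\in\operatorname{Ass}_SW$, and every prime of $\operatorname{Ass}_{\widehat S}(\widehat S/\mathfrak p\widehat S)$ contracts to $\mathfrak p$. These sets are nonempty because $S\to\widehat S$ is faithfully flat. So $\operatorname{Ass}_SW$ is the set of contractions of the primes in $\operatorname{Ass}_{\widehat S}(W\otimes_S\widehat S)$. Since $\widehat S$ is regular of the same dimension, we may assume that $S$ is complete. We may also assume $J\ne S$ and $J\neq0$, since otherwise $H^2_J(M)=0$.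

\emph{Reduction to $\operatorname{ht}J\ge2$.} For the torsion-free part we want $H^2_J(S)$ to be the first local cohomology module of $S$ that can be nonzero, so we remove the components of $V(J)$ of codimension one. Suppose $\operatorname{ht}J=1$. A regular local ring is a unique factorization domain, so the minimal primes of $J$ of height one are principal, say $(\pi_1),\dots,(\pi_r)$. Let $a=\pi_1\cdots\pi_r$, and let $J'$ be the intersection of the other minimal primes of $J$, with $J'=S$ if there are none. Then $V(J)=V(a)\cup V(J')$, so $\operatorname{Spec}S\setminus V(J)=\operatorname{Spec}S_a\setminus V(J'S_a)$. Applying (L5) over $S$ and over $S_a$, we get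
\[
H^2_J(M)\cong H^1\bigl(\operatorname{Spec}S_a\setminus V(J'S_a),\widetilde{M_a}\bigr)\cong H^2_{J'}(M)_a ,
\]
and $\operatorname{Ass}_SH^2_{J'}(M)_a\subset\operatorname{Ass}_SH^2_{J'}(M)$ by (A2). If $J'=S$ these modules are zero; otherwise $\operatorname{ht}J'\ge2$, and we replace $J$ by $J'$. So we may assume $\operatorname{ht}J\ge2$, and then $H^0_J(S)=H^1_J(S)=0$ by (L4).

\emph{The torsion-free quotient.} Let $N\subset M$ be the torsion submodule and $F=M/N$. A finitely generated torsion-free module over a domain embeds in a finitely generated free module, so there is an exact sequence $0\to F\to S^r\to E\to0$ with $E$ finitely generated. Since $H^0_J(S^r)=H^1_J(S^r)=0$, the long exact sequence gives an isomorphism and an exact sequence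
\[
H^1_J(F)\cong H^0_J(E),\qquad0\to H^1_J(E)\to H^2_J(F)\to H^2_J(S^r).
\]
The first shows that $H^1_J(F)$ is finitely generated. In the second, both outer modules have finitely many associated primes by Corollary~\ref{cor:low}, so $\operatorname{Ass}H^2_J(F)$ is finite by (A1).

\emph{Conclusion.} From $0\to N\to M\to F\to0$ we get the exact sequence $H^1_J(F)\to H^2_J(N)\to H^2_J(M)\to H^2_J(F)$. Let $K\subset H^2_J(N)$ be the image of $H^1_J(F)$, a finitely generated module. Then $0\to H^2_J(N)/K\to H^2_J(M)\to H^2_J(F)$ is exact, and (A1) gives
\[
\operatorname{Ass}H^2_J(M)\subset\operatorname{Ass}\bigl(H^2_J(N)/K\bigr)\cup\operatorname{Ass}H^2_J(F).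
\]
The first set is finite by Proposition~\ref{prop:torsion}. This proves Theorem~\ref{thm:main}. \qed

\section{All degrees}\label{sec:all}

In degrees $i\ge3$ the argument is shorter. The ring $S$ itself plays the role of $A$: at a prime $Q$ of height $3$ the module $H^3_J$ is the top local cohomology of $S_Q$, whose completion is a domain, so there is one branch and no henselization is needed. The price is that Lemma~\ref{lem:open} is special to the bound $i\ge2$. To know that the relevant locus is closed we use the finiteness theorems for $H^j_J(S)$, and this is where the hypothesis on the characteristic enters.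

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Degrees $i\le1$ are covered by Corollary~\ref{cor:low}, and $i=2$ by Theorem~\ref{thm:main}. Let $i\ge3$. Completion preserves the hypotheses on $S$, so as in Section~\ref{sec:main} we may assume that $S$ is complete.

The set $\operatorname{Ass}H^j_J(S)$ is finite for all $j$, by Huneke--Sharp \cite{HS} in characteristic $p$, by Lyubeznik \cite{L93} if $S$ contains a field of characteristic $0$, and by Lyubeznik \cite{L00} in unramified mixed characteristic. So each $\operatorname{Supp}H^j_J(S)$ is closed, and $X=\bigcup_{j\ge3}\operatorname{Supp}H^j_J(S)$, a finite union by (L3), is closed. For $\mathfrak p\notin X$, Lemma~\ref{lem:ringtomodule} over $S_{\mathfrak p}$ gives $H^i_J(M)_{\mathfrak p}=0$. Hence $\operatorname{Ass}H^i_J(M)\subset X$, and we apply Lemma~\ref{lem:count} with $Z=X$.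

Let $Q$ be a minimal element of $X$. By (L3), $\operatorname{ht}Q\ge3$. If $\operatorname{ht}Q\ge4$ we are in case (a). Let $\operatorname{ht}Q=3$, so $\dim S/Q\le2$. Some $H^j_J(S_Q)$ with $j\ge3$ is nonzero, and $j=3$ by (L3); in particular $J\subset Q$. The completion of $S_Q$ is a regular local ring, hence a domain, so (L6) shows that $J$ generates in it an ideal primary to the maximal ideal. By faithful flatness $Q^mS_Q\subset JS_Q$ for some $m$, so $Q^mS_d\subset JS_d\subset QS_d$ for some $d\notin Q$, and $H^i_J(M)_d=H^i_Q(M)_d$. By Lemma~\ref{lem:duality}, after replacing $d$ by a multiple outside $Q$, the module $\operatorname{Hom}_S(S/Q,H^i_J(M))_d$ is finitely generated. This is case (b).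

For the second statement, let $f_1,\dots,f_c\in\mathfrak m\cap\operatorname{Ann}_RM$ be linearly independent in $\mathfrak m/\mathfrak m^2$. Then $S=R/(f_1,\dots,f_c)$ is a regular local ring of dimension $\dim R-c\le5$ containing a field, $H^i_I(M)=H^i_{IS}(M)$, and the first statement applies as in the proof of Corollary~\ref{cor:question}.
\end{proof}

\section{Sharpness of the dimension bounds}\label{sec:sharp}

Let $k$ be any field, $R_0=k[x,y,s,t,u,v]$, and
\[
g=sx^2v^2-(s+t)xyuv+ty^2u^2 .
\]
Katzman \cite{K} proved that $H^2_{(u,v)}(R_0/(g))$ has infinitely many associated primes. Since $g$ is homogeneous, this module is graded, so its associated primes are homogeneous and are contained in $\mathfrak n=(x,y,s,t,u,v)$. By (A2) they survive localization at $\mathfrak n$. Put $S=(R_0)_{\mathfrak n}$, a regular local ring of dimension $6$; then $\operatorname{Ass}_SH^2_{(u,v)}(S/(g))$ is infinite. This has three consequences.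

\begin{itemize}
\item[(1)] Theorem~\ref{thm:main} fails in dimension $6$: take $J=(u,v)$ and $M=S/(g)$.
\item[(2)] The dimension $6$ in the question cannot be replaced by $7$. Take $R=R_0[w]_{(\mathfrak n,w)}$, $I=(u,v)$ and $M=R/(w,g)$. Then $I$ is prime, hence height-unmixed; the element $w\in\operatorname{Ann}_RM$ is $R/I$-regular; and $w\notin\mathfrak m^2$. So (i)--(iii) hold, but $H^2_I(M)=H^2_{(u,v)}(S/(g))$ has infinitely many associated primes. With $c$ extra variables $w_1,\dots,w_c$ and $M=R/(w_1,\dots,w_c,g)$ we have $\dim R=6+c$, so the bound $\dim R\le5+c$ in Theorem~\ref{thm:all} is optimal.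
\item[(3)] In dimension $6$, hypotheses (i) and (ii) cannot both be dropped: for $R=S$, $I=(u,v)$ and $M=S/(g)$, the ideal $I$ is prime and $\operatorname{Ann}_RM=(g)\subset I\cap\mathfrak m^2$.
\end{itemize}

We do not settle whether (ii) can be dropped while (i) and (iii) are kept.

\begin{remark}
One can see where the proof breaks for $A=S/(g)$, $J=(u,v)$ and $T=H^2_J(A)$. If a prime $\mathfrak p$ does not contain $sx$, then $sx^2$ is a unit of $S_{\mathfrak p}$ and $v^2\in(u,g)S_{\mathfrak p}$, so $JA_{\mathfrak p}$ has the same radical as $uA_{\mathfrak p}$ and $T_{\mathfrak p}=0$. If $\mathfrak p$ does not contain $ty$, the same holds with $u$ and $v$ exchanged. So $\operatorname{Supp}T\subset V(u,v,sx,ty)$, whose minimal elements are $(u,v,s,t)$, $(u,v,s,y)$, $(u,v,x,t)$ and $(u,v,x,y)$. Each of these primes $Q$ has height $4$ and $\dim S/Q=2$, so case (a) of Lemma~\ref{lem:count} is no longer available. Since $\operatorname{Ass}T$ is infinite, case (b) fails too for at least one of them. This is consistent with Proposition~\ref{prop:generic}: here $\dim A_Q=3$, so $H^2_J$ is not the top local cohomology at $Q$, and Hartshorne--Lichtenbaum vanishing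 says nothing about it.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BS} Brodmann and Sharp, \emph{Local Cohomology}.

\bibitem{DM} Andr\'e Dosea and Cleto B. Miranda-Neto, \emph{On the factorial case of Huneke's conjecture for local cohomology modules}, arXiv:2405.06862 (2024).

\bibitem{EGA} \emph{EGA IV}.

\bibitem{HS} Huneke and Sharp, Trans. AMS \textbf{339} (1993).

\bibitem{K} Katzman, J. Algebra \textbf{252} (2002), 161--166.

\bibitem{L93} Lyubeznik, Invent. Math. \textbf{113} (1993).

\bibitem{L00} Lyubeznik, Comm. Algebra \textbf{28} (2000).

\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}.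

\end{thebibliography}
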